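# Every $c$-vector of a cluster algebra is a root

## 1. Real roots: a guess that survives rank two and fails on a triangle

Let $I=\{1,\dots,n\}$ and let $B=(b_{ij})_{i,j\in I}$ be a skew-symmetrizable integer matrix: there is a diagonal matrix $D$ with positive diagonal entries $d_i$ such that $DB$ is skew-symmetric, that is, $d_ib_{ij}=-d_jb_{ji}$. Write $[x]_+=\max(x,0)$.

**Definition ($c$-vectors).** Start from the $2n\times n$ matrix $\tilde B=\begin{pmatrix}B\\ I_n\end{pmatrix}$. For $k\in I$ the mutation $\mu_k$ sends $(b_{ij})$ to $(b'_{ij})$ with $b'_{ij}=-b_{ij}$ if $i=k$ or $j=k$, and otherwise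
$$b'_{ij}=b_{ij}+[b_{ik}]_+[b_{kj}]_+-[-b_{ik}]_+[-b_{kj}]_+ .$$
The matrices obtained from $\tilde B$ by finite sequences of mutations are the extended exchange matrices of $\mathcal A_\bullet(B)$, the cluster algebra with principal coefficients (Fomin–Zelevinsky) with initial exchange matrix $B$. The bottom half of such a matrix is a $C$-matrix, and its columns are the $c$-vectors.

We call a finite sequence of mutations starting at $t_0$, together with the matrix it produces, a seed $t$; its top half is $B_t=(b^t_{ij})$ and the columns of its bottom half are $c_{1;t},\dots,c_{n;t}$. If all nonzero entries of $c_l=c_{l;t}$ have the same sign $\epsilon$, then $\mu_l$ acts on columns by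
$$c_l\mapsto -c_l,\qquad c_j\mapsto c_j+[\epsilon b^t_{lj}]_+\,c_l\quad(j\neq l).\tag{1}$$
Indeed, if $\epsilon=+$ only the term $[c_{il}]_+[b_{lj}]_+$ of the mutation formula survives. If $\epsilon=-$ only $-[-c_{il}]_+[-b_{lj}]_+=c_{il}[-b_{lj}]_+$ survives.

The other object is the Cartan counterpart $A(B)=(a_{ij})$, with $a_{ii}=2$ and $a_{ij}=-|b_{ij}|$ for $i\ne j$. It is a symmetrizable generalized Cartan matrix. Let $\Delta=\Delta(A(B))$ be the root system of its Kac–Moody algebra, with simple roots $\alpha_i$. A root $\sum c_i\alpha_i$ is identified with the integer vector $(c_i)$, whose entries are all $\ge0$ or all $\le 0$. Put $\langle\alpha,\alpha_i^\vee\rangle=\sum_ja_{ij}\alpha_j$, let $s_i(\alpha)=\alpha-\langle\alpha,\alpha_i^\vee\rangle\alpha_i$, and let $(\alpha_i,\alpha_j)=d_ia_{ij}$, a symmetric form. We shall use the following facts; references are to Kac, *Infinite dimensional Lie algebras*.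

- (K1) $\Delta=-\Delta$, and $\Delta$ is stable under the Weyl group generated by the $s_i$. The real roots are the Weyl group images of the simple roots; the other roots are called imaginary.
- (K2) (Lemma 5.3 and Thm 5.4) A nonzero vector $\alpha\in\mathbb Z_{\ge0}^I$ with connected support and $\langle\alpha,\alpha_i^\vee\rangle\le0$ for all $i$ is a positive imaginary root.
- (K3) (Prop. 5.5) Nonzero rational multiples, lying in the root lattice, of an imaginary root are imaginary roots.
- (K4) (Prop. 5.2) Imaginary roots satisfy $(\alpha,\alpha)\le0$.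

Here is the guess one would make first: *every $c$-vector is a real root.* For $n=1$ the $c$-vectors are $\pm\alpha_1$. Take $n=2$ and $B=\begin{pmatrix}0&b\\-c&0\end{pmatrix}$ with $b,c>0$. Then $s_1(\alpha_2)=\alpha_2+b\alpha_1$ and $s_2(\alpha_1)=\alpha_1+c\alpha_2$. Apply $\mu_1,\mu_2,\mu_1$, using (1); the top matrix becomes $-B$, $B$, $-B$.

- After $\mu_1$: $c_1=-\alpha_1$ and $c_2=(b,1)=s_1(\alpha_2)$.
- After $\mu_2$: $c_2=-(b,1)$ and $c_1=-(1,0)+c\,(b,1)=(bc-1,c)=s_1s_2(\alpha_1)$.
- After $\mu_1$: $c_1=-(bc-1,c)$ and $c_2=-(b,1)+b\,(bc-1,c)=(b(bc-2),bc-1)$. This is $s_1s_2s_1(\alpha_2)=s_1(b\alpha_1+(bc-1)\alpha_2)$.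

Everything so far is a real root. Now take a triangle:
$$B=\begin{pmatrix}0&1&-1\\-1&0&2\\1&-2&0\end{pmatrix},\qquad D=I_3 .$$
After $\mu_1$ we have $c_1=(-1,0,0)$, $c_2=(1,1,0)$, $c_3=(0,0,1)$, and $b'_{23}=2-1\cdot1=1$. After $\mu_2$, rule (1) gives $c_3=(0,0,1)+(1,1,0)=(1,1,1)=:\beta$. Here $a_{12}=a_{13}=-1$ and $a_{23}=a_{32}=-2$, so $\langle\beta,\alpha_i^\vee\rangle=0,-1,-1$ for $i=1,2,3$. By (K2), $\beta$ is an imaginary root, so it is not real. The guess is false. But $\beta$ is still a root, and this is what survives.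

**Theorem 1.** For every skew-symmetrizable $B$, every $c$-vector of $\mathcal A_\bullet(B)$ is a root of $\Delta(A(B))$.

This is the Root Conjecture of Tomoki Nakanishi and Salvatore Stella, "Diagrammatic description of c-vectors and d-vectors of cluster algebras of finite type", arXiv:1210.6299 (2012). We shall also prove the following refinement. Throughout, the ratios $d_i/d_j=-b_{ji}/b_{ij}$ being rational, we rescale $D$ on each connected component of $B$ so that all $d_i$ are positive integers. The species, stability, $N_{\mathbb R}^*$ and wall elements $W_{g_B}(\theta)$ are defined in Sections 3–5; $N=\mathbb Z^I$ and $N^+=\mathbb Z_{\ge0}^I\setminus0$.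

**Theorem 2.**
(a) Let $\pm\beta$, $\beta\in N^+$, be a $c$-vector and $\ell$ a prime. For all large $m$, $\beta$ is the dimension vector of a stable (for some $\theta\in N_{\mathbb R}^*$), hence indecomposable, representation of the species of Section 4 over $\mathbb F_{\ell^m}$.
(b) Let $\beta_0\in N^+$ be primitive, and let $\theta\in\beta_0^\perp$ satisfy $\ker\theta\cap N=\mathbb Z\beta_0$. If the wall element $W_{g_B}(\theta)$ is $\neq1$, then $\beta_0$ is a root.
(c) If $B$ is acyclic, the $c$-vector $c_{j;t}$ is a real root with $(c_{j;t},c_{j;t})=2d_j$, where $(\alpha_i,\alpha_j)=d_ia_{ij}$.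
(d) In general "root" cannot be replaced by "real root".

Part (d) is the triangle just computed.

## 2. Mutation against reflection on the triangle

The rank two computation suggests an induction: show that (1) either fixes $c_j$ or applies the reflection in the real root $c_l$,
$$c_j\mapsto c_j-\frac{2(c_l,c_j)}{(c_l,c_l)}\,c_l .$$
At the initial seed this is correct: $(e_l,e_l)=2d_l$ and $(e_l,e_j)=-d_l|b_{lj}|$, so the reflection adds $|b_{lj}|e_l$, and (1) adds $[b_{lj}]_+e_l$, which is $|b_{lj}|e_l$ or $0$. To continue, one needs $(c_l,c_j)=-d_l|b_{lj}^t|$ at later seeds whenever (1) adds something.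

On the triangle this breaks after one step. There $c_2=(1,1,0)$ and $c_3=(0,0,1)$, so $(c_2,c_2)=2$ and $(c_2,c_3)=a_{13}+a_{23}=-3$, while $b'_{23}=1$. Reflection would produce $c_3+3c_2$; mutation produces $c_3+c_2$. Arrows cancel under mutation ($2-1=1$), and the symmetric form, which sees only $|b_{ij}|$, does not cancel anything. Since the outcome is not a real root, no product of reflections can produce it from a simple root.

So we need a source of roots that also produces imaginary ones. Kac's theorem is such a source: the dimension vector of an indecomposable representation is a root. The plan is to find, for each $c$-vector, an indecomposable representation whose dimension vector is $\pm$ that $c$-vector. This is done by a generating element $g_B$ of a completed quantum torus. On one side, $g_B$ behaves well under mutation, and every $c$-vector can be read off from it. On the other side, its coefficients are weighted counts of representations over a finite field. A nonzero coefficient then forces a representation to exist.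

## 3. Factorizations in the quantum torus and attractor data

Put $s_{ij}=d_ib_{ij}=-s_{ji}$. Let $N=\mathbb Z^I$ have basis $e_i$ (identified with $\alpha_i$), $s(\alpha,\beta)=\sum s_{ij}\alpha_i\beta_j$, $N^\oplus=\mathbb Z^I_{\ge0}$, $N^+=N^\oplus\setminus0$, $|\alpha|=\sum_i\alpha_i$ (the height), and $N^*_{\mathbb R}=\mathrm{Hom}(N,\mathbb R)$. Write $b_k(\beta)=\sum_jb_{kj}\beta_j$, so that $s(e_k,\beta)=d_kb_k(\beta)$.

Let $\Lambda=\mathbb Q[v^{\pm1},(v^r-v^{-r})^{-1}:r\ge1]\subset\mathbb Q(v)$. The quantum torus has basis $x^\alpha$ ($\alpha\in N$) and product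
$$x^\alpha x^\beta=v^{-s(\alpha,\beta)}x^{\alpha+\beta}.$$
Let $\hat A=\prod_{\alpha\in N^\oplus}\Lambda x^\alpha$, let $\hat A_+$ be the part with zero constant term, and let $(u)_\alpha$ denote the coefficient of $x^\alpha$ in $u$. The same definitions are used for any other basis of $N$ in place of $(e_i)$, and over $\mathbb R$ with $v$ specialized to a real number $>1$. Every construction below is given by polynomial formulas in coefficients, with coefficients in $\mathbb Q[v^{\pm1}]$, so it commutes with this specialization.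

**Lemma 3.** For $g\in1+\hat A_+$ and $\theta\in N_{\mathbb R}^*$ there is a unique factorization $g=g_+g_0g_-$ in which $g_+-1$, $g_0-1$, $g_--1$ are supported in degrees of $N^+$ with $\theta>0$, $\theta=0$, $\theta<0$ respectively. If $g$ is supported in a submonoid of $N^\oplus$, so are the three factors.

*Proof.* For $\gamma\in N^+$, the degree-$\gamma$ part of the equation reads $(g)_\gamma=(g_+)_\gamma+(g_0)_\gamma+(g_-)_\gamma+{}$(sums of products of coefficients of the factors in nonzero lower degrees adding up to $\gamma$). Only one of the three linear terms is allowed to be nonzero, the one selected by the sign of $\theta(\gamma)$. So the equation determines it, by induction on $|\gamma|$. If $g$ is supported in a submonoid $S$ and $\gamma\notin S$, then $(g)_\gamma=0$. By induction the product terms only involve degrees in $S$, whose sums lie in $S$, so they contribute nothing in degree $\gamma$. Hence the coefficient is $0$. ∎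

**Definition (wall element).** $W_g(\theta):=g_0$.

The projection $\pi_i$ that kills all $x^\alpha$ with $\alpha\notin\mathbb Z_{\ge0}e_i$ is an algebra homomorphism on $\hat A$, because a sum of elements of $N^\oplus$ lies on the ray of $e_i$ only if all summands do. If $\theta(e_i)=0$ then $\pi_i(g_\pm)=1$, so
$$\pi_i(W_g(\theta))=\pi_i(g)\qquad\text{if }\theta(e_i)=0.\tag{2}$$

For $\alpha\in N^+$ there is a distinguished covector in $\alpha^\perp$, namely $\theta_\alpha:=s(\alpha,\cdot)$.

**Definition (attractor data).** $a_\alpha(g):=(\log W_g(\theta_\alpha))_\alpha$ for $\alpha\in N^+$.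

**Lemma 4.**
(i) For any family $(a_\alpha)_{\alpha\in N^+}$ there is a unique $g\in 1+\hat A_+$ with $a_\alpha(g)=a_\alpha$ for all $\alpha$. Moreover, $g$ modulo heights $>H$ depends only on the $a_\alpha$ with $|\alpha|\le H$.
(ii) If $u,w\in1+\hat A_+$ are supported in $\ker\theta_\alpha$, then $(\log uw)_\alpha=(\log u)_\alpha+(\log w)_\alpha$.
(iii) Let $y\in\alpha^\perp$ and $\theta'=\theta_\alpha+\varepsilon y$ with $\varepsilon>0$ small (depending on $\alpha$ and $y$). Then $a_\alpha(g)=(\log W_g(\theta'))_\alpha$.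

*Proof.* (i) Since $\theta_\alpha(\alpha)=0$, the proof of Lemma 3 gives $(W_g(\theta_\alpha))_\alpha=(g)_\alpha+{}$(polynomial in coefficients of lower height). Taking $\log$ adds only products of lower coefficients. So $a_\alpha(g)=(g)_\alpha+{}$(polynomial in coefficients of $g$ of lower height), and $(g)_\alpha$ can be solved for recursively.

(ii) If $\gamma+\delta=\alpha$ with $\gamma,\delta\in\ker\theta_\alpha$, then $s(\gamma,\delta)=s(\gamma,\alpha-\gamma)=s(\gamma,\alpha)=-\theta_\alpha(\gamma)=0$, so $x^\gamma$ and $x^\delta$ commute. By the Baker–Campbell–Hausdorff formula $\log(uw)-\log u-\log w$ is a sum of commutators $[P,Q]$ with $P,Q$ supported in $\ker\theta_\alpha$. The $\alpha$-component of $[P,Q]$ is $\sum_{\gamma+\delta=\alpha}(P)_\gamma(Q)_\delta[x^\gamma,x^\delta]=0$.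

(iii) Work modulo heights $>|\alpha|$, so that only finitely many degrees matter. Let $g=g_+wg_-$ be the factorization for $\theta_\alpha$, with $w=W_g(\theta_\alpha)$, and let $w=w_+w_0w_-$ be the factorization of $w$ for $\theta'$. By Lemma 3 the factors of $w$ are supported in the monoid $\ker\theta_\alpha\cap N^\oplus$. For small $\varepsilon$, each of the finitely many degrees with $\theta_\alpha>0$ has $\theta'>0$, and likewise for $<0$. So $(g_+w_+)\,w_0\,(w_-g_-)$ is the $\theta'$-factorization of $g$, and $W_g(\theta')=w_0$ modulo heights $>|\alpha|$. By (ii), $(\log w)_\alpha=(\log w_+)_\alpha+(\log w_0)_\alpha+(\log w_-)_\alpha$. The outer terms vanish, because $\log w_\pm$ is supported where $\pm\theta'>0$ and $\theta'(\alpha)=0$. ∎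

Put
$$\Psi_d(z)=\exp\sum_{r\ge1}\frac{(-1)^{r-1}z^r}{r(v^{rd}-v^{-rd})},\qquad \Psi_d(z)=(1+v^{-d}z)\,\Psi_d(v^{-2d}z).\tag{3}$$
The second formula holds because $\log\Psi_d(z)-\log\Psi_d(v^{-2d}z)=\sum_r\frac{(-1)^{r-1}z^r}{r}\cdot\frac{1-v^{-2rd}}{v^{rd}-v^{-rd}}=\sum_r\frac{(-1)^{r-1}(v^{-d}z)^r}{r}$.

**Definition ($g_B$).** $g_B\in1+\hat A_+$ is the element with $a_{re_i}(g_B)=\dfrac{(-1)^{r-1}}{r(v^{rd_i}-v^{-rd_i})}$ for $r\ge1$, $i\in I$, and $a_\alpha(g_B)=0$ for all other $\alpha\in N^+$.

It exists and is unique by Lemma 4(i). Since $\theta_{re_i}(e_i)=0$, (2) gives $a_{re_i}(g)=(\log\pi_i(g))_{re_i}$ for every $g$. Hence $\pi_i(g_B)=\Psi_{d_i}(x^{e_i})$.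

*Example.* Let $B=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$, $D=I_2$. Then $g_B=\Psi_1(x^{e_2})\Psi_1(x^{e_1})$. Indeed the projections $\pi_1,\pi_2$ of the right side are correct. If $\alpha_1,\alpha_2>0$, then $\theta_\alpha(e_1)=-\alpha_2<0$ and $\theta_\alpha(e_2)=\alpha_1>0$, so the right side is already the $\theta_\alpha$-factorization, with zero part $1$, and $a_\alpha=0$. On the opposite side, let $\theta(e_1)=1$, $\theta(e_2)=-1$, and put $y=(v-v^{-1})^{-1}$. As $x^{e_2}x^{e_1}=v\,x^{(1,1)}$ and $x^{e_1}x^{e_2}=v^{-1}x^{(1,1)}$, comparing coefficients gives $(W_{g_B}(\theta))_{(1,1)}=y^2v-y^2v^{-1}=y$. A wall has appeared at $(1,1)$. This is the $c$-vector $c_2$ after $\mu_1$.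

## 4. Representations of a species over a finite field

Fix a prime $\ell$, let $K=\overline{\mathbb F}_\ell$ and $q=\ell^m$. Put $F_i=\mathbb F_{q^{d_i}}\subset K$ and $L_{ij}=F_iF_j$, which has degree $\operatorname{lcm}(d_i,d_j)$ over $\mathbb F_q$.

**Definition (species).** If $b_{ij}>0$, draw $m_{ij}=s_{ij}/\operatorname{lcm}(d_i,d_j)$ arrows $i\to j$; this is an integer, because both $d_i$ and $d_j$ divide $s_{ij}=d_ib_{ij}=-d_jb_{ji}$. A representation $V$ consists of finite-dimensional $F_i$-spaces $V_i$ and, for each arrow $a:i\to j$, an $L_{ij}$-linear map $V_a:V_i\otimes_{F_i}L_{ij}\to V_j\otimes_{F_j}L_{ij}$. Morphisms are families of $F_i$-linear maps commuting with the $V_a$. Put $\dim V=(\dim_{F_i}V_i)_i\in N^\oplus$.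

*Example.* For $B=\begin{pmatrix}0&1\\-2&0\end{pmatrix}$ take $d_1=2$, $d_2=1$. Then $s_{12}=2$, there is one arrow $1\to2$, $F_1=L_{12}=\mathbb F_{q^2}$, $F_2=\mathbb F_q$, and a representation is an $\mathbb F_{q^2}$-linear map $V_1\to V_2\otimes_{\mathbb F_q}\mathbb F_{q^2}$.

Since $-\otimes L_{ij}$ is exact, kernels and cokernels can be formed vertexwise. Representations form an abelian category in which all objects have finite length and all Hom sets are finite.

**The Euler form.** Let $\mathrm{Ext}^1(V,W)$ be the set of equivalence classes of extensions $0\to W\to E\to V\to0$. There is an exact sequence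
$$0\to\mathrm{Hom}(V,W)\to\bigoplus_i\mathrm{Hom}_{F_i}(V_i,W_i)\xrightarrow{\ \partial\ }\bigoplus_{a:i\to j}\mathrm{Hom}_{L_{ij}}(V_i\otimes L_{ij},W_j\otimes L_{ij})\to\mathrm{Ext}^1(V,W)\to0$$
with $\partial(f)_a=(f_j\otimes1)V_a-W_a(f_i\otimes1)$. The kernel of $\partial$ is $\mathrm{Hom}(V,W)$ by definition. Every extension splits vertexwise, so it is given on $W_i\oplus V_i$ by maps $\begin{pmatrix}W_a&u_a\\0&V_a\end{pmatrix}$ with arbitrary $u_a$. An equivalence between the extensions given by $u$ and $u'$ is a family $\begin{pmatrix}1&f_i\\0&1\end{pmatrix}$, and commuting with the arrows means $u_a+(f_j\otimes1)V_a=W_a(f_i\otimes1)+u'_a$, that is, $u'-u=\partial(f)$. So the classes are the cokernel of $\partial$. Counting dimensions over $\mathbb F_q$ (each arrow $i\to j$ contributes $\operatorname{lcm}(d_i,d_j)\dim V_i\dim W_j$) gives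
$$\dim_{\mathbb F_q}\mathrm{Hom}(V,W)-\dim_{\mathbb F_q}\mathrm{Ext}^1(V,W)=\chi(\dim V,\dim W),\qquad \chi(\alpha,\beta)=\sum_id_i\alpha_i\beta_i-\sum_{s_{ij}>0}s_{ij}\alpha_i\beta_j .$$
Since $s(\alpha,\beta)=\sum_{s_{ij}>0}s_{ij}(\alpha_i\beta_j-\alpha_j\beta_i)$, we get
$$s(\alpha,\beta)=\chi(\beta,\alpha)-\chi(\alpha,\beta).\tag{4}$$

**The local form at a vertex.** The purpose is to turn all arrows at $i$ into two $F_i$-linear maps. For an arrow $i\to j$, an $L_{ij}$-linear map from $V_i\otimes_{F_i}L_{ij}$ is the same as an $F_i$-linear map $V_i\to V_j\otimes_{F_j}L_{ij}$. For an arrow into $i$ we use the trace. If $L/F$ is finite separable, $X$ an $L$-space and $Y$ an $F$-space (finite-dimensional), then $\psi\mapsto(\mathrm{tr}\otimes1)\psi$ is an isomorphism $\mathrm{Hom}_L(X,L\otimes_FY)\cong\mathrm{Hom}_F(X,Y)$, natural in $X$ and $Y$. By additivity it suffices to check $X=L$, $Y=F$, where it is the map $L\to\mathrm{Hom}_F(L,F)$, $c\mapsto\mathrm{tr}(c\,\cdot)$, bijective as the trace form is nondegenerate. So the arrows into $i$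 amount to an $F_i$-linear map $T_i^{in}\to V_i$, and the arrows out of $i$ to an $F_i$-linear map $V_i\to T_i^{out}$, where $T_i^{in}$ and $T_i^{out}$ are the sums of the $V_j\otimes_{F_j}L_{ij}$ over these arrows. With $m$ the number of arrows between $i$ and $j$ we have $m\operatorname{lcm}(d_i,d_j)/d_i=|s_{ij}|/d_i=|b_{ij}|$, so
$$\dim_{F_i}T_i^{out}=\sum_j[b_{ij}]_+\dim V_j,\qquad \dim_{F_i}T_i^{in}=\sum_j[-b_{ij}]_+\dim V_j .$$
Let $S_i$ be the simple representation at $i$, of dimension $e_i$. A morphism $S_i\to V$ is a vector of $V_i$ killed by all outgoing arrows, so $\mathrm{Hom}(S_i,V)=0$ iff $V_i\to T_i^{out}$ is injective. A morphism $V\to S_i$ is a linear form $\lambda:V_i\to F_i$ with $(\lambda\otimes1)V_a=0$ for all incoming $a$; by naturality in $Y$ this says that $\lambda$ vanishes on the image of $T_i^{in}$. So $\mathrm{Hom}(V,S_i)=0$ iff $T_i^{in}\to V_i$ is surjective. In the example above, $\dim_{F_1}T_1^{out}=\dim V_2$ and $\dim_{F_2}T_2^{in}=2\dim V_1$, matching $b_{12}=1$ and $b_{21}=-2$.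

**Proposition 5 (Kac's theorem for this species).** If $\alpha$ is the dimension vector of an indecomposable representation, then $\alpha$ is a positive root of $\Delta(A(B))$.

*Proof.* We allow arbitrary orientations of the edges, keeping the numbers of arrows and the fields $L_{ij}$.

**Step 1: the number of indecomposables does not depend on the orientation.** Fix $\alpha$, $V_i=F_i^{\alpha_i}$, $G=\prod GL_{\alpha_i}(F_i)$. Isomorphism classes of dimension $\alpha$ are $G$-orbits on the space of representations. Reversing the arrows $i\to j$ replaces, for each such arrow, the $G$-module $X=\mathrm{Hom}_L(V_i\otimes L,V_j\otimes L)$ by $\mathrm{Hom}_L(V_j\otimes L,V_i\otimes L)$. This is the $\mathbb F_q$-dual of $X$ through the nondegenerate $G$-invariant pairing $(f,g)\mapsto\mathrm{tr}_{L/\mathbb F_q}\mathrm{tr}(fg)$. For $\gamma\in G$, the fixed space $\ker(\gamma-1)$ has the same dimension on a finite-dimensional module and on its dual: on the dual $\gamma$ acts by the transpose of $\gamma^{-1}$, and $\ker(\gamma^{-1}-1)=\ker(\gamma-1)$.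 By Burnside's lemma, the number $c(\alpha)$ of isomorphism classes of dimension $\alpha$ is independent of the orientation. By Krull–Schmidt, $\sum_\alpha c(\alpha)t^\alpha=\prod_{\alpha\in N^+}(1-t^\alpha)^{-I(\alpha)}$, where $I(\alpha)$ is the number of indecomposable classes. This determines all $I(\alpha)$ from the $c(\alpha)$.

**Step 2: induction on $|\alpha|$ by reflection.** Let $I(\alpha)>0$. The support of $\alpha$ is connected. If it is one vertex $i$, then $\alpha=e_i$, since there are no arrows $i\to i$. If $\langle\alpha,\alpha_i^\vee\rangle\le0$ for all $i$, then $\alpha$ is an imaginary root by (K2). Otherwise choose $i$ with $\langle\alpha,\alpha_i^\vee\rangle>0$ and, by Step 1, orient all edges at $i$ towards $i$. Let $V$ be indecomposable of dimension $\alpha$, whose support is not $\{i\}$, and write $T_i=T_i^{in}$. Then $T_i\to V_i$ is surjective: otherwise a complement of its image is a direct summand of $V$ isomorphic to $S_i^r$, $r>0$, as no arrow leaves $i$.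

Replace $V_i$ by $\ker(T_i\to V_i)\hookrightarrow T_i$. This is a functor from representations with $T_i\to V_i$ surjective to representations of the orientation reversed at $i$ with $V_i\to T_i$ injective. It is an equivalence, with inverse given by the cokernel; in both categories the component of a morphism at $i$ is determined by the other components. Both categories are closed under direct summands, so indecomposability is preserved. The new dimension has $i$-th coordinate $\sum_j|b_{ij}|\alpha_j-\alpha_i$ and is therefore $s_i\alpha$. Hence $I(s_i\alpha)>0$ and $|s_i\alpha|<|\alpha|$. Since $\alpha$ has support $\ne\{i\}$, $s_i\alpha\in N^+$. By induction $s_i\alpha$ is a root, and $\alpha=s_i(s_i\alpha)\in N^+$ is a positive root. ∎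

## 5. Weighted counts of representations and the triangle that spoils the plain count

We specialize $v=\sqrt q$ and write $a_E=|\mathrm{Aut}\,E|$.

**Definition (weighted count).** Let $\kappa$ be any real function on isomorphism classes of simple representations with $\kappa(S_i)=1$ for all $i$. Extend it by $\kappa(E)=\prod\kappa(\text{Jordan–Hölder factors of }E)$; this is multiplicative on short exact sequences. Put
$$w(E)=\frac{v^{\chi(\dim E,\dim E)}}{a_E}\,x^{\dim E},\qquad g_\kappa=\sum_{[E]}\kappa(E)w(E).$$

In each degree the sum is finite. The plain count is $\kappa=1$.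

**Lemma 6 (multiplication formula).** Let $F^E_{M,P}=\#\{U\subset E:U\cong M,\ E/U\cong P\}$. Then
$$\kappa(M)w(M)\cdot\kappa(P)w(P)=\sum_{[E]}F^E_{M,P}\,\kappa(E)w(E).\tag{5}$$
A product of three such terms is $\sum_{[E]}\kappa(E)w(E)$ times the number of filtrations $E_1\subset E_2\subset E$ with $E_1$, $E_2/E_1$, $E/E_2$ of the prescribed isomorphism types.

*Proof.* Fix $E$. There are $a_Ma_PF^E_{M,P}$ pairs $(f,g)$ such that $0\to M\xrightarrow fE\xrightarrow gP\to0$ is exact. The group $\mathrm{Aut}(E)$ acts on them by $(f,g)\mapsto(\gamma f,g\gamma^{-1})$. The orbits are the classes in $\mathrm{Ext}^1(P,M)$ with middle term isomorphic to $E$. The stabilizer of $(f,g)$ is $\{1+fhg:h\in\mathrm{Hom}(P,M)\}$, of order $|\mathrm{Hom}(P,M)|$. So there are $a_Ma_PF^E_{M,P}|\mathrm{Hom}(P,M)|/a_E$ classes with middle term $E$. Summing over $E$ (Riedtmann's formula),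
$$\sum_E\frac{F^E_{M,P}}{a_E}=\frac{|\mathrm{Ext}^1(P,M)|}{|\mathrm{Hom}(P,M)|\,a_Ma_P}=\frac{q^{-\chi(\dim P,\dim M)}}{a_Ma_P}.$$
With $\mu=\dim M$, $\nu=\dim P$, (4) gives $\chi(\mu+\nu,\mu+\nu)-2\chi(\nu,\mu)=\chi(\mu,\mu)+\chi(\nu,\nu)-s(\mu,\nu)$. As $q=v^2$, the right side of (5) is $\kappa(M)\kappa(P)v^{\chi(\mu,\mu)+\chi(\nu,\nu)-s(\mu,\nu)}x^{\mu+\nu}/(a_Ma_P)$, which is the left side. For three factors apply (5) twice: $\sum_{E_2}F^{E_2}_{M,P}F^E_{E_2,Q}$ counts the filtrations. ∎

**Definition (semistable, stable).** For $\theta\in N_{\mathbb R}^*$ write $\theta(E)=\theta(\dim E)$. Call $E$ *$\theta$-semistable* if $\theta(E)=0$ and $\theta(U)\le0$ for all $U\subset E$, and *$\theta$-stable* if moreover $E\ne0$ and $\theta(U)<0$ for all $0\ne U\subsetneq E$.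

**Lemma 7.** $W_{g_\kappa}(\theta)$ is the weighted count of $\theta$-semistable representations:
$$W_{g_\kappa}(\theta)=\sum_{E\ \theta\text{-semistable}}\kappa(E)w(E).\tag{6}$$

*Proof.* **Step 1: a filtration of every $E$.** Let $\mathcal T_{>0}$ (resp. $\mathcal T_{\ge0}$) be the class of $E$ all of whose nonzero quotients have $\theta>0$ (resp. $\ge0$). These classes are closed under quotients. They are closed under extensions $0\to A\to E\to C\to0$: a quotient $Q$ of $E$ contains the image $A'$ of $A$, and $Q/A'$ is a quotient of $C$. A sum of two subobjects is a quotient of their direct sum, so each $E$ has largest subobjects $E_1\subset E_2$ in $\mathcal T_{>0}\subset\mathcal T_{\ge0}$.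

An object with no nonzero subobject in $\mathcal T_{>0}$ has $\theta(U)\le0$ for all $U$. If not, take $U$ of minimal total dimension with $\theta(U)>0$; a proper nonzero $U'\subset U$ has $\theta(U')\le0$, so $\theta(U/U')>0$, and $U\in\mathcal T_{>0}$, a contradiction. In the same way, an object with no nonzero subobject in $\mathcal T_{\ge0}$ has $\theta(U)<0$ for all $U\neq0$: a nonzero $U$ of minimal dimension with $\theta(U)\ge0$ would lie in $\mathcal T_{\ge0}$.

By closure under extensions, $E/E_1$ has no nonzero subobject in $\mathcal T_{>0}$ and $E/E_2$ none in $\mathcal T_{\ge0}$. So all subobjects of $E/E_1$, in particular those of $E_2/E_1$, have $\theta\le0$. Since $E_2/E_1$ is a quotient of $E_2$, $\theta(E_2/E_1)\ge0$. So $E_2/E_1$ is $\theta$-semistable, and all nonzero subobjects of $E/E_2$ have $\theta<0$.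

**Step 2: the filtration is unique.** Conversely, let $E_1\subset E_2\subset E$ with $E_1\in\mathcal T_{>0}$, $E_2/E_1$ $\theta$-semistable, and all nonzero subobjects of $E/E_2$ with $\theta<0$. Let $T\subset E$ lie in $\mathcal T_{\ge0}$. Its image in $E/E_2$ is a quotient of $T$ and a subobject of $E/E_2$, hence $0$, so $T\subset E_2$. Quotients of semistable objects have $\theta\ge0$, so $E_2$, an extension of $E_2/E_1$ by $E_1$, lies in $\mathcal T_{\ge0}$. Thus $E_2$ is the largest such subobject. If $T\in\mathcal T_{>0}$, then $T\subset E_2$, and its image in $E_2/E_1$ would have $\theta>0$ if nonzero, but $\theta\le0$ by semistability. So $T\subset E_1$. The filtration is the one of Step 1.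

**Step 3: conclusion.** By Lemma 6 and uniqueness of the filtration, $g_\kappa=g_+g_0g_-$, where $g_+,g_0,g_-$ are the sums of $\kappa(E)w(E)$ over $E\in\mathcal T_{>0}$, over $\theta$-semistable $E$, and over $E$ all of whose nonzero subobjects have $\theta<0$. The nonzero $E$ in these sums have $\theta>0$, $=0$, $<0$. So this is the factorization of Lemma 3. ∎

*Example.* For one arrow $1\to2$ with $d_1=d_2=1$, $\theta(e_1)=1$, $\theta(e_2)=-1$, the semistable representations of dimension $(1,1)$ are those with nonzero map: one class, with $q-1$ automorphisms and $\chi=1$. Its contribution is $v/(q-1)=(v-v^{-1})^{-1}$, in agreement with Section 3.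

Now one hopes that the plain count $g_1$ equals $g_B$ at $v=\sqrt q$. We test this where it could go wrong.

*The triangle with all $|b_{ij}|=1$.* Let $B=\begin{pmatrix}0&1&-1\\-1&0&1\\1&-1&0\end{pmatrix}$, $D=I_3$, with arrows $1\to2\to3\to1$, and $\alpha=(1,1,1)$. Then $\theta_\alpha=0$, so $a_\alpha(g)=(\log g)_\alpha$. There are $q-1$ simple representations of dimension $\alpha$ (all three maps nonzero, classified by the product of the maps), each with $q-1$ automorphisms. Give them all the weight $c$. As $\chi(\alpha,\alpha)=0$,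
$$(g_\kappa)_\alpha=\frac{q^3-(q-1)^3+c(q-1)^3}{(q-1)^3},\qquad (g_\kappa)_{e_i}=\frac v{q-1},\qquad (g_\kappa)_{e_i+e_j}=\frac{vq}{(q-1)^2}.$$
Let $u=g_\kappa-1$. In $u^2$, each of the six ordered pairs $\{e_i,\ e_j+e_k\}$ commutes without a factor, since $s(e_i,\alpha)=0$, and contributes $q^2/(q-1)^3$. In $u^3$, the orderings of $e_1,e_2,e_3$ give $x^\alpha$ with factor $v^{-1}$ (three times) and $v$ (three times), so $(u^3)_\alpha=3(v+v^{-1})v^3/(q-1)^3=3(q^2+q)/(q-1)^3$. Hence
$$a_\alpha(g_\kappa)=(u)_\alpha-\tfrac12(u^2)_\alpha+\tfrac13(u^3)_\alpha=\frac{(3q^2-3q+1)-3q^2+(q^2+q)}{(q-1)^3}+c=\frac1{q-1}+c .$$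
The plain count ($c=1$) has $a_\alpha=q/(q-1)\neq0$, so it is not $g_B$. Discarding the new simples ($c=0$) also fails. But $c=-1/(q-1)$ gives $a_\alpha=0$. This is the idea: *use the weights of the simple representations other than the $S_i$ to kill the unwanted attractor data.* It works if (1) attractor data vanish automatically wherever there is no such simple representation, and (2) otherwise at least one simple representation exists to carry the weight. The dividing line is the following condition.

**Definition (condition $(*)$).** Let $\alpha\in N^+$ not be a multiple of any $e_i$. It satisfies $(*)$ if its support $J$ is strongly connected (for the relation $i\to j\Leftrightarrow b_{ij}>0$) and $\chi(e_i,\alpha)\le0$, $\chi(\alpha,e_i)\le0$ for all $i\in I$.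

Since $\chi(e_i,\alpha)=d_i\bigl(\alpha_i-\sum_j[b_{ij}]_+\alpha_j\bigr)$ and $\chi(\alpha,e_i)=d_i\bigl(\alpha_i-\sum_j[-b_{ij}]_+\alpha_j\bigr)$, the inequalities for $i\in J$ say $\alpha_i\le\sum_j[b_{ij}]_+\alpha_j$ and $\alpha_i\le\sum_j[-b_{ij}]_+\alpha_j$; for $i\notin J$ they are automatic. In the triangle above, $(1,1,1)$ satisfies $(*)$ and $(2,1,1)$ does not.

**Lemma 8.** If $\alpha\in N^+$ is not a multiple of any $e_i$ and does not satisfy $(*)$, then $a_\alpha(g_\kappa)=0$ for every $q$ and every $\kappa$.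

*Proof.* Let $\alpha=k\alpha_0$ with $\alpha_0$ primitive. Choose $y\in\alpha^\perp$ nonzero on all $\gamma\in N^+$ with $|\gamma|\le|\alpha|$ not proportional to $\alpha$, and put $\theta'=\theta_\alpha+\varepsilon y$ with $\varepsilon>0$ so small that Lemma 4(iii) applies and that, for $|\gamma|\le|\alpha|$, $\theta'(\gamma)$ has the sign of $\theta_\alpha(\gamma)$ whenever the latter is nonzero. Then $\theta'(\gamma)\ne0$ for all $\gamma\in N^+$ with $|\gamma|\le|\alpha|$ not proportional to $\alpha$. So in heights $\le|\alpha|$, $W_{g_\kappa}(\theta')$ involves only degrees $j\alpha_0$. By Lemma 4(iii) and (6) it suffices that no representation $M$ of dimension $j\alpha_0$ ($1\le j\le k$) is $\theta'$-semistable. By (4), $\theta_\alpha(e_i)=s(\alpha,e_i)=\chi(e_i,\alpha)-\chi(\alpha,e_i)$. The condition $(*)$ fails for $j\alpha_0$ in the same way as for $\alpha$. Let $J$ be the support; one of the following holds.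

- *$J$ is not strongly connected.* Write $J=U\sqcup V$, both nonempty, with all arrows between them going from $U$ to $V$, and let $\alpha_U,\alpha_V$ and $M_U,M_V$ be the corresponding parts. Then $M_V\subset M$ is a subrepresentation. If there is an arrow from $U$ to $V$, then $\theta_\alpha(\alpha_V)=s(\alpha_U,\alpha_V)>0$, so $\theta'(M_V)>0$. If there is none, $M=M_U\oplus M_V$ and $\theta'(M_U)=-\theta'(M_V)\ne0$, as $\dim M_U$ is not proportional to $\alpha$; one of the two subobjects has $\theta'>0$.
- *$\chi(e_i,\alpha)>0\ge\chi(\alpha,e_i)$ for some $i$.* Then $\dim M_i>\dim T_i^{out}$, so $M_i\to T_i^{out}$ is not injective and $S_i\subset M$. As $\theta_\alpha(e_i)>0$, also $\theta'(e_i)>0$.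
- *$\chi(\alpha,e_i)>0\ge\chi(e_i,\alpha)$ for some $i$.* Then $T_i^{in}\to M_i$ is not surjective, $S_i$ is a quotient of $M$, and $\theta'(e_i)<0$; but quotients of $\theta'$-semistable objects have $\theta'\ge0$.
- *Both are positive for some $i$.* Then $S_i$ is both a subobject and a quotient of $M$, and $\theta'(e_i)\neq0$.

In all cases $M$ is not $\theta'$-semistable. ∎

## 6. Simple representations in the dimensions allowed by $(*)$

We first treat quivers over an algebraically closed field $K$ (loops and multiple arrows allowed). $\mathrm{Rep}(Q,\alpha)$ denotes the affine space of representations on $(K^{\alpha_i})$.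

**Lemma 9.** Let $K$ be algebraically closed, and let $Q$ be a finite strongly connected quiver with at least one arrow that is not an oriented cycle (one vertex with one loop counts as an oriented cycle). Let $\alpha\in\mathbb Z_{>0}^{Q_0}$ satisfy, for all $i$,
$$\alpha_i\le out_i:=\sum_{i\to j}\alpha_j,\qquad \alpha_i\le in_i:=\sum_{j\to i}\alpha_j .$$
Then the simple representations form a nonempty open subset of $\mathrm{Rep}(Q,\alpha)$.

*Proof.* The non-simple locus is the finite union of the sets $Z_\gamma$ ($0\ne\gamma\ne\alpha$, $\gamma\le\alpha$) of representations having a subrepresentation of dimension $\gamma$. Each $Z_\gamma$ is closed, because it is the image of a closed subset of $\mathrm{Rep}(Q,\alpha)\times\prod_i\mathrm{Gr}(\gamma_i,\alpha_i)$ and Grassmannians are projective. So only existence is needed. We use induction on $|Q_0|+|\alpha|$.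

If all $\alpha_i=1$, put $1$ on every arrow: a subrepresentation is a vertex set closed under outgoing arrows, hence empty or everything. If $|Q_0|=1$, there are at least two loops; put a cyclic permutation matrix and $E_{11}$ on two of them and $0$ on the others. They generate all matrix units. Now let $|Q_0|\ge2$, $a=\max\alpha_i\ge2$, $P=\{i:\alpha_i=a\}$.

**Case A: for some $i\in P$, no $j\in P\setminus i$ has an arrow $i\to j$ as its only incoming arrow, and no $j\in P\setminus i$ has an arrow $j\to i$ as its only outgoing arrow.** We lower $\alpha_i$ by one and then extend by $S_i$. Put $\alpha'=\alpha-e_i$, positive everywhere, and compute $in',out'$ with $\alpha'$.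

- At $i$ with $\lambda$ loops: if $\lambda=0$, $in'_i=in_i\ge a$. If $\lambda\ge1$, then $in'_i\ge\lambda(a-1)+1\ge a$, since some arrow comes from another vertex. So $in'_i>\alpha'_i$.
- At $j\ne i$ with $r$ arrows $i\to j$: if $r=0$, nothing changes. If $r\ge2$, then $in'_j\ge r(a-1)\ge a\ge\alpha_j$. If $r=1$ and $j$ has another incoming arrow, then $in_j'\ge(a-1)+1\ge\alpha_j$. If $r=1$ and this is the only incoming arrow, then $j\notin P$ and $in'_j=a-1\ge\alpha_j$.

The same holds for $out'$. By induction there is a simple $S'$ of dimension $\alpha'$. It is nonzero at each of the at least two vertices, so it is not isomorphic to $S_i$ (one-dimensional at $i$, all loops zero). There are no homomorphisms between $S'$ and $S_i$, so the Euler form of $Q$, with $\chi(\alpha,\beta)=\sum\alpha_i\beta_i-\sum_{i\to j}\alpha_i\beta_j$, gives $\dim\mathrm{Ext}^1(S',S_i)=in'_i-\alpha'_i>0$ and $\dim\mathrm{Ext}^1(S_i,S')=out'_i-\alpha'_i>0$.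

Suppose no simple of dimension $\alpha$ exists. Then $\mathrm{Rep}(Q,\alpha)$, being irreducible, equals one $Z_\gamma$: *every* representation of dimension $\alpha$ has a subrepresentation of dimension $\gamma$. A nonsplit extension $0\to S'\to E\to S_i\to0$ has $S'$ as its only proper nonzero subrepresentation: a proper $U$ containing $S'$ equals $S'$, and a nonzero $U$ with $U\cap S'=0$ maps isomorphically to $S_i$ and splits the sequence. So $\gamma=\alpha'$. A nonsplit $0\to S_i\to E'\to S'\to0$ gives $\gamma=e_i$ in the same way. Then $\alpha'=e_i$, a contradiction, since $\alpha'$ is nonzero at two vertices.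

**Case B: otherwise.** Take any $i\in P$. Passing to the opposite quiver if necessary, there is $j\in P$, $j\ne i$, with exactly one incoming arrow $b:i\to j$. In particular $j$ has no loops. We contract $b$. Let $Q'$ be obtained by deleting $b$ and merging $i,j$ to a vertex $m$, with $\alpha_m=a$. Then $in_m=in_i\ge a$, and $out_m=(out_i-a)+out_j\ge out_j\ge a$. Other vertices are unaffected, $Q'$ is strongly connected, and it has an arrow. If $Q'$ were an oriented cycle, then $m$ would have one incoming and one outgoing arrow; as $j$ has an outgoing arrow, $b$ would be the only arrow leaving $i$, $j$ would have one outgoing arrow and $i$ one incoming arrow. So $Q$ would be an oriented cycle, a contradiction.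

By induction the simple locus of $\mathrm{Rep}(Q',\alpha)$ is open and nonempty. The joint map $V'_m\to\bigoplus_{j\to l}V'_l$ of the arrows leaving $j$ (with $V'_l:=V'_m$ if $l=i$) being injective is also a nonempty open condition, as $out_j\ge a$. By irreducibility some simple $V'$ satisfies it. Let $V$ be the representation of $Q$ with $V_i=V_j=V'_m$, $V_b=\mathrm{id}$, and otherwise the same spaces and maps. Let $U\subset V$ be a subrepresentation. Then $U_i\subset U_j$, and ($U_i$ at $m$, $U_l$ for $l\ne i,j$) is a subrepresentation of $V'$: arrows into $m$ come from arrows into $i$ (starting at $i$, at $j$, where $U_i\subset U_j\to U_i$, or elsewhere), and arrows leaving $m$ come from arrows leaving $i$ or $j$. If it is $V'$, then $U_j\supset U_i=V'_m$ and $U=V$. If it is $0$, then $U_l=0$ for $l\ne j$; as $j$ has no loops, $U_j$ is killed by all arrows leaving $j$, so $U_j=0$. Thus $V$ is simple. ∎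

We also need an elementary bound. Let $f\ne0$ be a polynomial of degree $\delta$ in $r$ variables over $K$, and $k\subset K$ a finite field. Then
$$\#\{x\in k^r:f(x)=0\}\le\delta\,|k|^{r-1}.\tag{7}$$
For $r=0$ there are no zeros, and $r=1$ is clear. In general let $f_e$, of degree $\le\delta-e$, be the leading coefficient of $f$ in the last variable. The zeros with $f_e=0$ number at most $(\delta-e)|k|^{r-2}\cdot|k|$, and the others at most $e|k|^{r-1}$.

**Proposition 10.** If $\alpha$ satisfies $(*)$, then for all large $m$ the species over $\mathbb F_{\ell^m}$ has a simple representation of dimension $\alpha$.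

*Proof.* **Step 1: base change to a quiver.** Let $J$ be the support, $g=\gcd(d_j:j\in J)$, $k=\mathbb F_{q^g}$, $d'_j=d_j/g$. All $F_j,L_{ij}$ ($i,j\in J$) contain $k$. Let $R$ be the $k$-space of representations with $V_j=F_j^{\alpha_j}$. Put $X_j=\mathrm{Hom}_k(F_j,K)\cong\mathbb Z/d'_j$ (the inclusion composed with powers of the $q^g$-Frobenius). Then $V_j\otimes_kK=\bigoplus_{\sigma\in X_j}V_{j,\sigma}$ with $\dim_KV_{j,\sigma}=\alpha_j$. Likewise $L_{ij}\otimes_kK$ is a product of copies of $K$ indexed by $\rho\in\mathrm{Hom}_k(L_{ij},K)\cong\mathbb Z/\operatorname{lcm}(d'_i,d'_j)$, and the $\rho$-part of $V_i\otimes_{F_i}L_{ij}$ is $V_{i,\rho|F_i}$. So an $L_{ij}$-linear map base-changes to a family of linear maps $V_{i,\rho|F_i}\to V_{j,\rho|F_j}$, and after extending scalars this family is arbitrary. Hence $R\otimes_kK\cong\mathrm{Rep}(\tilde Q,\tilde\alpha)$, where $\tilde Q$ has vertices $(j,\sigma)$, an arrow $(i,\rho|_{F_i})\to(j,\rho|_{F_j})$ for each pair (arrow $i\to j$, $\rho$), and $\tilde\alpha_{(j,\sigma)}=\alpha_j$. In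 terms of the groups $\mathbb Z/d'_j$, where restriction is reduction, $\tilde Q$ is independent of $q$; it has no loops. If $V\otimes_kK$ is simple, so is $V$, since a subrepresentation of $V$ base-changes to one of $V\otimes_kK$.

(For example, with $d_1=2$, $d_2=1$ and one arrow $1\to2$, the same recipe gives two vertices above $1$, one above $2$, and an arrow from each of the former to the latter.)

**Step 2: $\tilde Q$ satisfies the inequalities of Lemma 9.** Over the arrows $i\to j$ there are $m_{ij}\operatorname{lcm}(d'_i,d'_j)/d'_i=b_{ij}$ arrows leaving each $(i,\sigma)$. Similarly $|b_{il}|$ arrows enter it from level $l$ when $b_{li}>0$. So $(*)$ gives the inequalities for $\tilde\alpha$. As $|J|\ge2$ and $J$ is strongly connected, $\tilde Q$ has arrows.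

**Step 3: $\tilde Q$ is strongly connected.** First, it is connected. The simultaneous shift $\sigma\mapsto\sigma+1$ acts on $\tilde Q$, transitively on each $X_j$. A connected component $C$ meets all $X_j$, since $J$ is connected and, by Step 2, over every edge of $J$ each vertex at either end has an arrow. Let $t\mathbb Z$ be the stabilizer of $C$ in $\mathbb Z$. Shift by $d'_j$ fixes $X_j$ pointwise, so it maps $C$ to a component meeting $C$; thus $t\mid d'_j$ for all $j$. As $\gcd(d'_j)=1$, $t=1$, and by transitivity $C$ contains all $X_j$.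

Now let $U\ne\emptyset$ be a vertex set closed under outgoing arrows, and $u_j=|U\cap X_j|/d'_j$. For an arrow $i\to j$ of the species with $i,j\in J$ and $L=\operatorname{lcm}(d'_i,d'_j)$, exactly $u_iL$ of the $L$ arrows above it start in $U$, and exactly $u_jL$ end in $U$. The former are among the latter, so $u_i\le u_j$. By strong connectivity of $J$ all $u_j$ are equal, so every arrow ending in $U$ starts in $U$. By connectedness $U$ is everything. Applied to the set of vertices reachable from a given one, this is strong connectivity.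

**Step 4: $\tilde Q$ is not an oriented cycle.** By Lemma 9 the non-simple locus of $\mathrm{Rep}(\tilde Q,\tilde\alpha)$ lies in $\{f=0\}$ with a polynomial $f\ne0$ over $K$ of degree $\delta$, chosen once, independently of $q$. In $k$-coordinates of $R$, a linear change of coordinates over $K$, it is still a nonzero polynomial of degree $\delta$. By (7) it is nonzero at some point of $R$ once $|k|>\delta$, and that point is a simple representation.

**Step 5: $\tilde Q$ is an oriented cycle.** Then $\sum_{j\in J}[b_{ij}]_+=\sum_{j\in J}[-b_{ij}]_+=1$ for $i\in J$. So $J$ is an oriented cycle with $b_{ij}=1=-b_{ji}$ along its edges $i\to j$. Hence all $d_j$ are equal, $F_j=L_{ij}=k$, there is one arrow per edge, and the inequalities $\alpha_i\le\alpha_j$ along $i\to j$ force $\alpha$ to be constant on $J$, say equal to $e$. Take all $V_j=E$, a degree-$e$ extension of $k$, all maps the identity except one, which is multiplication by an element $\lambda\neq0$ with $E=k[\lambda]$. With $J$ numbered along the cycle, a subrepresentation satisfies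 $U_1\subset\dots\subset U_r$ and $\lambda U_r\subset U_1$. Since $\lambda$ is invertible, dimensions force all $U_i$ to be equal to one $k[\lambda]$-submodule of $E$, which is $0$ or $E$. So this representation is simple, for every $m$. ∎

## 7. $g_B$ as a weighted count, and the support it forces

**Proposition 11.** Let $H\ge1$. For all large $m$ (with $q=\ell^m$) there is $\kappa$ with $g_\kappa\equiv g_B|_{v=\sqrt q}$ modulo heights $>H$. If $B$ is acyclic, this holds for every $q=\ell^m$ with $\kappa=1$ throughout, with no condition on $m$.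

*Proof.* Let $m$ be so large that Proposition 10 applies to the finitely many $\alpha$ with $|\alpha|\le H$ satisfying $(*)$. By Lemma 4(i) it suffices that $a_\alpha(g_\kappa)=a_\alpha(g_B)|_{v=\sqrt q}$ for $|\alpha|\le H$. On simples other than the $S_i$ whose dimension does not satisfy $(*)$ or has height $>H$, put $\kappa=0$.

**Step 1: $\alpha=re_i$.** Put $Q=q^{d_i}$, $p=Q^{-1}$. The representations supported at $i$ are the $S_i^r$, and $\kappa(S_i^r)=1$. So, with $z=x^{e_i}$,
$$\pi_i(g_\kappa)=\sum_r\frac{Q^{r^2/2}z^r}{|GL_r(\mathbb F_Q)|}=\sum_r\frac{p^{r^2/2}}{\prod_{j=1}^r(1-p^j)}z^r .$$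
If $c_r$ is the coefficient of $z^r$, then $(1-p^r)c_r=p^{r-1/2}c_{r-1}$, which says that the series satisfies $F(z)=(1+p^{1/2}z)F(pz)$, $F(0)=1$. This equation has a unique solution, and by (3) $\Psi_{d_i}|_{v=\sqrt q}$ is one. So $\pi_i(g_\kappa)=\pi_i(g_B)|_{v=\sqrt q}$, and $a_{re_i}(g_\kappa)=(\log\pi_i(g_\kappa))_{re_i}$ is correct.

**Step 2: $\alpha\notin\bigcup_i\mathbb Ze_i$, not satisfying $(*)$.** Lemma 8 gives $a_\alpha(g_\kappa)=0$, whatever $\kappa$ is.

**Step 3: $\alpha$ satisfying $(*)$.** Define $\kappa$ on simples of such dimensions by induction on the height. A simple representation of dimension $\alpha$ is $\theta_\alpha$-semistable, as $\theta_\alpha(\alpha)=0$. A non-simple representation of dimension $\alpha$ has Jordan–Hölder factors of smaller height, and the products occurring in the logarithm only involve lower degrees. So by (6),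
$$a_\alpha(g_\kappa)=v^{\chi(\alpha,\alpha)}\sum_{S\text{ simple},\ \dim S=\alpha}\frac{\kappa(S)}{a_S}+(\text{an expression in values of }\kappa\text{ on simples of smaller height}).$$
At least one such $S$ exists, so $\kappa$ can be chosen on these with $a_\alpha(g_\kappa)=0$.

If $B$ is acyclic, no strongly connected support with at least two vertices exists, so $(*)$ never occurs, and no condition on $m$ was needed. In this case the only simples are the $S_i$, since every nonzero representation has some $S_i$, with $i$ a sink of its support, as a subobject; so $\kappa=1$. ∎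

**Corollary 12.** Let $k\in I$, $\Psi=\Psi_{d_k}(x^{e_k})$, and write $g_B=\Psi h=h'\Psi$. Then $h$ is supported in $C_+=\{\beta\in N^\oplus:\beta_k\le\sum_j[b_{kj}]_+\beta_j\}$ and $h'$ in $C_-=\{\beta\in N^\oplus:\beta_k\le\sum_j[-b_{kj}]_+\beta_j\}$.

*Proof.* As there are no arrows $k\to k$, the representations supported at $k$ are the $S_k^r$, and they are closed under extensions. So each $E$ has a unique subobject isomorphic to some $S_k^r$ with $\mathrm{Hom}(S_k,E/S_k^r)=0$. By Lemma 6, $g_\kappa=\pi_k(g_\kappa)\cdot\sum_{\mathrm{Hom}(S_k,E)=0}\kappa(E)w(E)$, and $\pi_k(g_\kappa)=\Psi|_{v=\sqrt q}$ by Step 1 above. The $E$ in the sum have $E_k\hookrightarrow T_k^{out}$, so $\dim E\in C_+$. Let $\beta\in N^\oplus\setminus C_+$. By Proposition 11 with $H=|\beta|$, the coefficient $(h)_\beta\in\Lambda\subset\mathbb Q(v)$ vanishes at $v=\ell^{m/2}$ for all large $m$. Hence it is zero.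

Dually, each $E$ has a unique subobject $E'$ with $\mathrm{Hom}(E',S_k)=0$ and $E/E'\cong S_k^r$. So $g_\kappa=\bigl(\sum_{\mathrm{Hom}(E,S_k)=0}\kappa(E)w(E)\bigr)\cdot\pi_k(g_\kappa)$. In this sum $T_k^{in}\to E_k$ is surjective, so $\dim E\in C_-$, and the same specialization argument applies. ∎

The statement of Corollary 12 no longer mentions a finite field. It is what makes mutation work.

## 8. How $g_B$ mutates

Let $B'=\mu_k(B)$. The same $D$ skew-symmetrizes $B'$, because $DB'$ is the Gram matrix (8) below. Let $N'$ be the lattice with basis $e'_i$ and form $s'$ given by $DB'$. Define isomorphisms $\varphi_\pm:N'\to N$ and $\tau:N\to N$ by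
$$\varphi_\pm(e'_k)=-e_k,\qquad\varphi_\pm(e'_j)=e_j+[\pm b_{kj}]_+e_k\ (j\neq k),\qquad \tau(\beta)=\beta-b_k(\beta)e_k .$$
Then $\varphi_-=\tau\varphi_+$, because $b_k(\varphi_+e'_j)=b_{kj}$ and $[b_{kj}]_+-b_{kj}=[-b_{kj}]_+$. The map $\tau$ preserves $s$: the two correction terms $-b_k(\beta)s(e_k,\gamma)=-d_kb_k(\beta)b_k(\gamma)$ and $-b_k(\gamma)s(\beta,e_k)=d_kb_k(\beta)b_k(\gamma)$ cancel. Finally $s(\varphi_\pm\alpha',\varphi_\pm\beta')=s'(\alpha',\beta')$; it suffices to check $\varphi_+$. For $i,j\ne k$, using $d_k[b_{ki}]_+=d_i[-b_{ik}]_+$,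
$$s(\varphi_+e'_i,\varphi_+e'_j)=s_{ij}+[b_{ki}]_+s_{kj}+[b_{kj}]_+s_{ik}=d_i\bigl(b_{ij}+[-b_{ik}]_+b_{kj}+b_{ik}[b_{kj}]_+\bigr)=d_ib'_{ij};\tag{8}$$
the last equality follows by inserting $b_{kj}=[b_{kj}]_+-[-b_{kj}]_+$ and $b_{ik}=[b_{ik}]_+-[-b_{ik}]_+$. Also $s(\varphi_+e'_k,\varphi_+e'_j)=-s_{kj}=d_kb'_{kj}$. So $\varphi_\pm$ and $\tau$ extend to quantum tori. Put $z=x^{e_k}$ and $\Psi'=\Psi_{d_k}(z^{-1})$. The *$J$-part* of a vector is its coordinates $\ne k$; both $\varphi_\pm$ and $\tau$ preserve $J$-parts.

*Rings.* The series $\Psi$ and $\Psi'$ go in opposite directions, so we say where products live. Every formal sum below has $J$-parts in $\mathbb Z_{\ge0}^{I\setminus k}$ and can be written $\sum_mx^{(0,m)}f_m$, where $(0,m)$ has $k$-coordinate $0$ and $J$-part $m$. If all $f_m$ are Laurent series in $z$ (resp. in $z^{-1}$), these sums form a ring $\mathcal R_0$ (resp. $\mathcal R_\infty$): a given $m$ is a sum of two $J$-parts in finitely many ways, and moving $x^{(0,m)}$ past $f(z)$ only rescales $z$. $\mathcal R_0$ contains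 $\hat A$. $\mathcal R_\infty$ contains the images under $\varphi_\pm$ of the completed algebra $\prod_{\alpha'\in N'^\oplus}\Lambda x^{\alpha'}$: for fixed $m$ the $k$-coordinate of $\varphi_\pm(\alpha')$ is $\sum_j[\pm b_{kj}]_+m_j-\alpha'_k$, bounded above. Sums with all $f_m$ Laurent polynomials lie in both rings. Finally, $\tau$ acts on both rings, since it shifts the $k$-coordinate by an amount depending on $m$ only, and it fixes $z$.

**Proposition 13.** $\varphi_+(g_{B'})=h\Psi'$ and $\varphi_-(g_{B'})=\Psi'h'$, with $h,h'$ as in Corollary 12. For $\theta\in N^*_{\mathbb R}$: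

- if $\theta(e_k)>0$: $\varphi_+\bigl(W_{g_{B'}}(\theta\circ\varphi_+)\bigr)=W_{g_B}(\theta)$;
- if $\theta(e_k)<0$: $\varphi_-\bigl(W_{g_{B'}}(\theta\circ\varphi_-)\bigr)=W_{g_B}(\theta)$;
- if $\theta(e_k)=0$: $W_{g_B}(\theta)=\Psi h_0$ and $\varphi_+\bigl(W_{g_{B'}}(\theta\circ\varphi_+)\bigr)=h_0\Psi'$, where $h_0=W_h(\theta)$.

*Example.* In Section 3, $g_B=\Psi_1(x^{e_2})\Psi_1(x^{e_1})$, so for $k=1$ we have $h'=\Psi_1(x^{e_2})$, supported in $C_-=\{\beta_1=0\}$. For $B'=-B$, $g_{B'}=\Psi_1(x^{e'_1})\Psi_1(x^{e'_2})$. As $\varphi_-(e'_1)=-e_1$, $\varphi_-(e'_2)=e_2$, indeed $\varphi_-(g_{B'})=\Psi'h'$.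

*Proof.* If $\beta\in C_\pm$, then $\beta=\varphi_\pm(\beta')$ with $\beta'_j=\beta_j$ $(j\ne k)$ and $\beta'_k=\sum_j[\pm b_{kj}]_+\beta_j-\beta_k\ge0$; thus $C_\pm\subset\varphi_\pm(N'^\oplus)$. Also $\Psi'$ is supported in $\mathbb Z_{\ge0}(-e_k)=\varphi_\pm(\mathbb Z_{\ge0}e'_k)$. So $g':=\varphi_+^{-1}(h\Psi')$ is a well-defined element, with constant term $1$, of the completed algebra for $N'^\oplus$.

**Step 1: $\varphi_-(g')=\Psi'h'$.** We compare conjugation by $\Psi$ near $z=0$ with conjugation by $\Psi'$ near $z=\infty$. Put $p=v^{-2d_k}$, $p^{1/2}=v^{-d_k}$, and $b=b_k(\beta)$. Then $zx^\beta=v^{-2s(e_k,\beta)}x^\beta z=p^bx^\beta z$. So $\Psi x^\beta\Psi^{-1}=x^\beta\,\Psi_{d_k}(p^bz)\Psi_{d_k}(z)^{-1}$, and (3), which reads $\Psi_{d_k}(z)=(1+p^{1/2}z)\Psi_{d_k}(pz)$, gives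
$$\Psi x^\beta\Psi^{-1}=x^\beta R_b(z),\qquad R_b(z)=\prod_{0\le r<b}(1+p^{r+1/2}z)^{-1}\ (b\ge0),\quad R_b(z)=\prod_{b\le r<0}(1+p^{r+1/2}z)\ (b<0).$$
Since $z^{-1}x^\beta=p^{-b}x^\beta z^{-1}$, in the same way $\Psi'^{-1}x^\beta\Psi'=x^\beta\,\Psi_{d_k}(p^{-b}z^{-1})^{-1}\Psi_{d_k}(z^{-1})=x^\beta R_{-b}(z^{-1})^{-1}$, expanded in $z^{-1}$. As rational functions,
$$R_{-b}(z^{-1})^{-1}=p^{b^2/2}z^bR_b(z).$$
For $b\ge0$ the left side is $\prod_{-b\le r<0}(1+p^{r+1/2}z^{-1})^{-1}$. Write each factor as $\bigl(p^{r+1/2}z^{-1}(1+p^{-r-1/2}z)\bigr)^{-1}$ and put $r=-1-r'$ with $0\le r'<b$. This gives $z^bp^{\sum(r'+1/2)}R_b(z)$, and $\sum_{r'=0}^{b-1}(r'+\frac12)=b^2/2$. For $b<0$ the left side is $\prod_{0\le r<|b|}(1+p^{r+1/2}z^{-1})=\prod_{0\le r<|b|}p^{r+1/2}z^{-1}(1+p^{-r-1/2}z)=p^{b^2/2}z^{b}R_b(z)$. Moreover $x^\beta z^b=v^{-s(\beta,be_k)}x^{\beta+be_k}=v^{d_kb^2}x^{\beta+be_k}=p^{-b^2/2}x^{\beta+be_k}$, and $\beta+be_k=\tau^{-1}\beta$. So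
$$\Psi'^{-1}x^\beta\Psi'=x^{\tau^{-1}\beta}R_b(z)\quad\text{expanded at }z=\infty .$$

Since $b_{kk}=0$, $b$ depends only on the $J$-part $m$ of $\beta$. By Corollary 12 the part of $h$ of $J$-part $m$ is $x^{(0,m)}P(z)$ with $P$ a polynomial, since in $C_+$ the $k$-coordinate lies between $0$ and $\sum_j[b_{kj}]_+m_j$. The corresponding part of $h'=g_B\Psi^{-1}=\Psi h\Psi^{-1}$ is $x^{(0,m)}P(z)R_b(z)$ expanded at $z=0$. By Corollary 12 for $h'$, that expansion is a polynomial. So the rational function $PR_b$ *is* a polynomial, and its expansion at $z=\infty$ is the same polynomial. The part of $\Psi'^{-1}h\Psi'$ of $J$-part $m$ is $x^{\tau^{-1}(0,m)}R_b(z)P(z)=\tau^{-1}\bigl(x^{(0,m)}P(z)R_b(z)\bigr)$. Hence $\Psi'^{-1}h\Psi'=\tau^{-1}(h')$, that is, $h\Psi'=\Psi'\tau^{-1}(h')$ in $\mathcal R_\infty$. Applying $\tau$, which fixes $z^{\pm1}$: $\varphi_-(g')=\tau\varphi_+(g')=\tau(h\Psi')=\Psi'h'$.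

**Step 2: the three formulas hold with $g'$ in place of $g_{B'}$.** Let $g_B=g_+g_0g_-$ for $\theta$.

- $\theta(e_k)>0$: $h=(\Psi^{-1}g_+)g_0g_-$ is the $\theta$-factorization of $h$, so by Lemma 3 all factors are supported in the monoid $C_+$. Then $\varphi_+(g')=h\Psi'=(\Psi^{-1}g_+)\,g_0\,(g_-\Psi')$, and $\Psi'-1$ lives where $\theta<0$. The zero part is $g_0$.
- $\theta(e_k)<0$: $h'=g_+g_0(g_-\Psi^{-1})$ is the $\theta$-factorization of $h'$, with factors supported in $C_-$. By Step 1, $\varphi_-(g')=\Psi'h'=(\Psi'g_+)\,g_0\,(g_-\Psi^{-1})$, and $\Psi'-1$ lives where $\theta>0$.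
- $\theta(e_k)=0$: let $h=h_+h_0h_-$, with factors supported in $C_+$. Conjugation by $\Psi$ or $\Psi'$ preserves $\theta$-degrees, so $g_B=(\Psi h_+\Psi^{-1})(\Psi h_0)h_-$ and $\varphi_+(g')=h_+(h_0\Psi')(\Psi'^{-1}h_-\Psi')$ are the factorizations.

In each case all factors of $\varphi_\pm(g')$ are supported in $\varphi_\pm(N'^\oplus)$. So applying $\varphi_\pm^{-1}$ gives the factorization of $g'$ with respect to $\theta\circ\varphi_\pm$, by uniqueness in Lemma 3.

**Step 3: $g'=g_{B'}$.** By Lemma 4(i) we compare attractor data $a_{\alpha'}(g')$, $\alpha'\in N'^+$.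

For $\alpha'=re'_k$: the part of $h$ with zero $J$-part is $1$, since $\beta\in C_+$ with $\beta_j=0$ $(j\ne k)$ has $\beta_k\le0$. So killing all degrees with nonzero $J$-part maps $g'$ to $\Psi_{d_k}(x^{e'_k})$, which gives the prescribed value.

Let $\alpha'$ have nonzero $J$-part. Put $\alpha_\pm=\varphi_\pm(\alpha')$ and $\theta_\pm=s(\alpha_\pm,\cdot)$. Then $\theta_\pm\circ\varphi_\pm=s'(\alpha',\cdot)$. Since $\tau$ preserves $s$ and fixes $e_k$, $\theta_\pm(e_k)$ is the same number $\xi$ for both signs.

- $\xi>0$: by Step 2, $a_{\alpha'}(g')=(\log W_{g_B}(\theta_+))_{\alpha_+}$, which is $a_{\alpha_+}(g_B)$ if $\alpha_+\in N^+$, and $0$ otherwise. It is nonzero only if $\alpha_+=re_i$, with $i\ne k$ because the $J$-part is nonzero. Then $\xi=rs(e_i,e_k)>0$, so $b_{ki}<0$, $\varphi_+(e'_i)=e_i$ and $\alpha'=re'_i$. Conversely, $\alpha'=re'_i$ has $\xi=rs(e_i,e_k)$; if this is $>0$, then $b_{ki}<0$ and $\alpha_+=re_i$. So $a_{\alpha'}(g')$ has the prescribed value.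
- $\xi<0$: the same argument with $\varphi_-$. If $\alpha_-=re_i$ or $\alpha'=re_i'$, then $s(e_i,e_k)<0$, $b_{ki}>0$ and $\varphi_-(e'_i)=e_i$.
- $\xi=0$: here $\varphi_+(W_{g'}(s'(\alpha',\cdot)))=h_0\Psi'$ with $h_0=W_h(\theta_+)$. Lemma 4(ii), applied in the algebra of $N'$, gives $a_{\alpha'}(g')=(\log h_0)_{\alpha_+}$, since $\log\Psi'$ has no component with nonzero $J$-part. If $\alpha_+\in N^+$, Lemma 4(ii) in the algebra of $N$ gives $(\log h_0)_{\alpha_+}=(\log\Psi h_0)_{\alpha_+}=a_{\alpha_+}(g_B)$; otherwise $(\log h_0)_{\alpha_+}=0$. If $\alpha_+=re_i$ or $\alpha'=re'_i$ here, then $b_{ki}=0$, $\varphi_\pm(e'_i)=e_i$, and the two conditions are equivalent.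

So $g'$ has the attractor data of $g_{B'}$. ∎

## 9. $c$-vectors are walls of $g_B$

As long as the $c$-vectors at a seed have entries of one sign, step (1) with sign $\epsilon$ transforms the $c_j$ as $\varphi_\epsilon$ transforms the $e_j$ into the $\varphi_\epsilon(e'_j)$. So it is unimodular, and by (8) it takes the Gram matrix $s(c_i,c_j)=d_ib^t_{ij}$ to that of the next seed. A vector is called *sign-coherent* if it lies in $N^+$ or $-N^+$; then $|c|\in N^+$ denotes $\pm c$.

**Proposition 14.** For every $B$ and every seed $t$, the $c_{j;t}$ form a $\mathbb Z$-basis of $N$, each is sign-coherent, and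
(I) $W_{g_B}(\theta)=1$ if $\theta(c_{j;t})<0$ for all $j$;
(II) $W_{g_B}(\theta)=\Psi_{d_j}(x^{|c_{j;t}|})$ if $\theta(c_{j;t})=0$ and $\theta(c_{l;t})<0$ for all $l\neq j$.

*Proof.* We use induction on the length of the path from $t_0$ to $t$, for all $B$ simultaneously. For $t=t_0$, $c_j=e_j$. In (I) no degree in $N^+$ has $\theta=0$. In (II) only multiples of $e_j$ do, so by (2) $W_{g_B}(\theta)=\pi_j(W_{g_B}(\theta))=\pi_j(g_B)=\Psi_{d_j}(x^{e_j})$.

Let the path be $t_0\overset{k}{-}t_1-\cdots-t$, put $B'=B_{t_1}$, and let $c'_{j;u}\in N'$ be the $c$-vectors at $u$ computed from the initial seed $t_1$. By induction the proposition holds for $(B';u)$ for all seeds $u$ on the path $t_1,\dots,t$. We move this information to $B$ by Proposition 13; the only choice to make is which of $\varphi_\pm$ to use.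

Let $\sigma'_u=\{\theta'\in\mathrm{Hom}(N',\mathbb R):\theta'(c'_{j;u})\le0\ \forall j\}$, a simplicial cone. If $\theta'(e'_k)=0$, then (2) gives $\pi_k(W_{g_{B'}}(\theta'))=\Psi_{d_k}(x^{e'_k})\ne1$. So by (I) for $B'$, the interior of $\sigma'_u$ misses the hyperplane $\theta'(e'_k)=0$. Let $\epsilon(u)\in\{\pm\}$ be the constant sign of $-\theta'(e'_k)$ on $\mathrm{int}\,\sigma'_u$, and put
$$\bar c_{j;u}:=\varphi_{\epsilon(u)}(c'_{j;u}).$$

**Step 1: the $\bar c_{j;u}$ are a $\mathbb Z$-basis of $N$, are sign-coherent, and satisfy (I), (II) for $B$.** The first claim is clear. Let $\epsilon=\epsilon(u)$, and for $\theta\in N_{\mathbb R}^*$ put $\theta'=\theta\circ\varphi_\epsilon$. Then $\theta(\bar c_j)=\theta'(c'_j)$ and $\theta(e_k)=-\theta'(e'_k)$. In (I), $\theta'\in\mathrm{int}\,\sigma'_u$ and $\theta(e_k)$ has sign $\epsilon$, so Proposition 13 gives $W_{g_B}(\theta)=\varphi_\epsilon(1)=1$. In (II), $\theta'$ is in the relative interior of facet $j$ of $\sigma'_u$ and $\epsilon\theta(e_k)\ge0$.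

Suppose $\theta(e_k)\neq0$. Then Proposition 13 and (II) for $B'$ give $W_{g_B}(\theta)=\varphi_\epsilon(\Psi_{d_j}(x^{|c'_j|}))=\Psi_{d_j}(x^{\varphi_\epsilon(|c'_j|)})$. The left side is supported in $N^\oplus$, and the coefficient of $x^{\varphi_\epsilon(|c_j'|)}$ on the right is nonzero. So $\varphi_\epsilon(|c'_j|)\in N^+$: the vector $\bar c_j$ is sign-coherent *with the same sign as $c'_j$*, and (II) holds.

Suppose $\theta(e_k)=0$. The linear function $\theta'\mapsto\theta'(e'_k)$ has weakly constant sign on the facet and vanishes at a relative interior point, so it vanishes on the facet. (In particular, which of the two situations occurs depends only on the facet.) So $c'_j$ and $e'_k$ are proportional, and both are primitive: $c'_j=\pm e'_k$, and $\bar c_j=\mp e_k$ is sign-coherent. As $\theta(e_k)=0$, $\theta\circ\varphi_+=\theta\circ\varphi_-=\theta'$. By Proposition 13 and (II) for $B'$, $h_0\Psi'=\varphi_+(\Psi_{d_j}(x^{e'_k}))=\Psi_{d_j}(z^{-1})$, where $z=x^{e_k}$. The part of $h_0$ with zero $J$-part is $1$, since $h_0$ is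 supported in $C_+$. Comparing parts with zero $J$-part, $\Psi_{d_k}(z^{-1})=\Psi_{d_j}(z^{-1})$, so $d_j=d_k$. Then $h_0=1$ and $W_{g_B}(\theta)=\Psi h_0=\Psi=\Psi_{d_j}(x^{e_k})$, which is (II).

**Step 2: $\bar c_{j;u}=c_{j;u}$ for all $u$ on the path from $t_1$ to $t$.** At $u=t_1$ we have $\sigma'_{t_1}=\{\theta':\theta'(e'_j)\le0\ \forall j\}$, so $\epsilon(t_1)=+$, $\bar c_k=-e_k$, $\bar c_j=e_j+[b_{kj}]_+e_k$. These are the $c$-vectors at $t_1$. Now let $\bar c_{j;u}=c_{j;u}$ for all $j$, let $\hat u=\mu_l(u)$ be the next seed, and write $b_{lj}=b^u_{lj}$. We must show that the $\bar c$ obey (1).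

*Case $\epsilon(u)=\epsilon(\hat u)$.* The function $\theta'(c'_{l;u})$ is negative on $\mathrm{int}\,\sigma'_u$ and positive on $\mathrm{int}\,\sigma'_{\hat u}$, because $c'_{l;\hat u}=-c'_{l;u}$; and $\theta'(e'_k)$ has the same sign on both. So $c'_{l;u}\ne\pm e'_k$, and by Step 1 $\bar c_{l;u}$ and $c'_{l;u}$ have equal signs. Applying the single linear map $\varphi_{\epsilon(u)}$ to (1) for $c'$ gives (1) for $\bar c$.

*Case $\epsilon(u)\neq\epsilon(\hat u)$.* On the set $\{\theta'(c'_{l;u})=0,\ \theta'(c'_{j;u})<0\ (j\ne l)\}$ the values of $c'_{j;\hat u}$ and $c'_{j;u}$ agree for $j\neq l$, since they differ by a multiple of $c'_{l;u}$. So this set lies in both $\sigma'_u$ and $\sigma'_{\hat u}$, where $-\theta'(e'_k)$ has opposite weak signs. Hence $\theta'(e'_k)=0$ on it, and $c'_{l;u}=\eta e'_k$ with $\eta=\pm1$; by Step 1, $d_l=d_k$. As $\eta\theta'(e'_k)<0$ on $\mathrm{int}\,\sigma'_u$, we get $\epsilon(u)=\eta$, $\epsilon(\hat u)=-\eta$. So $\bar c_{l;u}=\varphi_\eta(\eta e'_k)=-\eta e_k$, which has sign $-\eta$, and $\bar c_{l;\hat u}=\varphi_{-\eta}(-\eta e'_k)=\eta e_k=-\bar c_{l;u}$.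 For $j\ne l$, (1) gives $c'_{j;\hat u}=c'_{j;u}+[\eta b_{lj}]_+\eta e'_k$. Since $\varphi_{-\eta}=\tau^\eta\varphi_\eta$ and $\tau^\eta(\beta)=\beta-\eta b_k(\beta)e_k$,
$$\bar c_{j;\hat u}=\bar c_{j;u}-\eta\,b_k(\bar c_{j;u})\,e_k-\eta[\eta b_{lj}]_+e_k .$$
The maps $\varphi_\pm$ are isometries, so $s(\bar c_{l;u},\bar c_{j;u})=s'(c'_{l;u},c'_{j;u})=d_lb_{lj}$. Hence $d_kb_k(\bar c_{j;u})=s(e_k,\bar c_{j;u})=-\eta s(\bar c_{l;u},\bar c_{j;u})=-\eta d_lb_{lj}$, and $b_k(\bar c_{j;u})=-\eta b_{lj}$. Since $b_{lj}-\eta[\eta b_{lj}]_+=-\eta[-\eta b_{lj}]_+$,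
$$\bar c_{j;\hat u}=\bar c_{j;u}-\eta[-\eta b_{lj}]_+e_k=\bar c_{j;u}+[-\eta b_{lj}]_+\bar c_{l;u},$$
which is (1) with the sign $-\eta$ of $\bar c_{l;u}$.

At $u=t$, Steps 1 and 2 together give the proposition for $(B;t)$. ∎

## 10. From walls to roots: proofs of Theorems 1, 2(a) and 2(b)

**Proof of Theorem 1 and Theorem 2(a).** Let $c=c_{j;t}$ be a $c$-vector and $\beta=|c|\in N^+$. By Proposition 14 it is part of a basis, hence primitive. Choose $\theta$ with $\theta(c_{j;t})=0$, $\theta(c_{l;t})<0$ for $l\neq j$, and $\theta(\gamma)\ne0$ for all $\gamma\in N^+$ with $\gamma\le\beta$ coordinatewise, $\gamma\ne\beta$. This is possible: the first two conditions define a nonempty open subset of $\beta^\perp$, and the third removes finitely many proper hyperplanes of $\beta^\perp$, since no such $\gamma$ is proportional to the primitive vector $\beta$.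

By Proposition 14(II), $(W_{g_B}(\theta))_\beta=(v^{d_j}-v^{-d_j})^{-1}$, which is nonzero at $v=\sqrt q$. Apply Proposition 11 with $H=|\beta|$: for $q=\ell^m$, $m$ large, there is $\kappa$ with $(W_{g_\kappa}(\theta))_\beta\neq0$. By (6) a $\theta$-semistable representation $M$ of dimension $\beta$ exists. By the choice of $\theta$, $\theta(U)<0$ for all $0\ne U\subsetneq M$, so $M$ is $\theta$-stable. If $M=M_1\oplus M_2$, then $\theta(M_1),\theta(M_2)\le0$ with sum $0$, so $\theta(M_1)=0$ and $M_1\in\{0,M\}$. Thus $M$ is indecomposable, which proves (a). By Proposition 5, $\beta$ is a root, and as $\Delta=-\Delta$, so is $c=\pm\beta$. ∎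

**Proof of Theorem 2(b).** $W_{g_B}(\theta)$ is supported in multiples of $\beta_0$. If it is not $1$, then $(W_{g_B}(\theta))_{k\beta_0}\ne0$ for some $k\ge1$. Being a nonzero element of $\Lambda\subset\mathbb Q(v)$, this coefficient is nonzero at $v=\ell^{m/2}$ for all large $m$. By Proposition 11 with $H=k|\beta_0|$ and (6), there is a $\theta$-semistable $M$ of dimension $k\beta_0$. Its indecomposable summands have $\theta\le0$ with sum $0$, hence $\theta=0$, hence dimensions of the form $j\beta_0$ with $j\ge1$. By Proposition 5 these are roots. A real root is primitive, being the image of a simple root under an automorphism of the lattice; so if $j\beta_0$ is real, then $j=1$. If $j\beta_0$ is imaginary, then $\beta_0$ is an imaginary root by (K3). ∎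

## 11. Acyclic matrices: the norm from a point count

**Proof of Theorem 2(c).** Let $B$ be acyclic, $\beta=|c_{j;t}|$, $d=d_j$, $\chi=\chi(\beta,\beta)$, and $\theta$ as in the proof of Theorem 1. The idea is that the wall coefficient is now an honest count, and its growth in $q$ determines $\chi$.

**Step 1: growth of the number of semistable points.** Let $R$ be the $\mathbb F_q$-space of representations on $(F_i^{\beta_i})$, $r=\dim_{\mathbb F_q}R=\sum_{s_{ij}>0}s_{ij}\beta_i\beta_j$, $G=\prod GL_{\beta_i}(F_i)$, and $\mathcal N_q$ the number of $\theta$-semistable points of $R$. As $\sum_E1/a_E=\mathcal N_q/|G|$ over the semistable classes, Proposition 11 (acyclic case, $\kappa=1$), (6) and Proposition 14(II) give, for every $q=\ell^m$,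
$$q^{\chi/2}\,\mathcal N_q/|G|=(q^{d/2}-q^{-d/2})^{-1}.$$
Since $|G|\sim q^{\sum d_i\beta_i^2}=q^{r+\chi}$, we get $\mathcal N_q\sim q^{r+(\chi-d)/2}$ as $m\to\infty$.

**Step 2: semistability after base change.** As in Step 1 of Proposition 10, now with base field $\mathbb F_q$ and $X_i=\mathrm{Hom}_{\mathbb F_q}(F_i,K)\cong\mathbb Z/d_i$, we have $R\otimes K=\mathrm{Rep}(\tilde Q,\tilde\beta)$ with $\tilde Q$ independent of $q$. Put $\tilde\theta_{(i,\sigma)}=\theta(e_i)/d_i$, so that $\tilde\theta(\dim(U\otimes K))=\theta(\dim U)$. Then $M\in R$ is $\theta$-semistable iff $M\otimes K$ is $\tilde\theta$-semistable. If $M\otimes K$ is semistable, so is $M$, as subrepresentations base-change. Conversely, suppose $M\otimes K$ is not $\tilde\theta$-semistable. Since $\tilde\theta(M\otimes K)=0$, it has a subobject with $\tilde\theta>0$, so, as in Step 1 of Lemma 7, its largest subobject in $\mathcal T_{>0}$ (for $\tilde\theta$) is nonzero. The Frobenius of $K$ over $\mathbb F_q$ carries subrepresentations of $M\otimes K$ to subrepresentations,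 shifting the index $\sigma$ of the dimension vector, and $\tilde\theta$ is invariant under the shift. So this largest subobject is Frobenius-stable. By Galois descent it is $U\otimes K$ for $\mathbb F_q$-subspaces $U_i\subset M_i$. These are $F_i$-subspaces and compatible with the arrows, because this holds after $\otimes K$. So $U\subset M$ is a subrepresentation with $\theta(U)>0$, and $M$ is not semistable.

**Step 3: conclusion.** The $\tilde\theta$-semistable locus of $\mathrm{Rep}(\tilde Q,\tilde\beta)$ is open (its complement is a finite union of closed sets $Z_\gamma$, as in Lemma 9) and nonempty, as $\mathcal N_q>0$. So its complement lies in $\{f=0\}$ with $f\neq0$ of degree $\delta$ independent of $m$. By (7), $q^r-\delta q^{r-1}\le\mathcal N_q\le q^r$, hence $\mathcal N_q\sim q^r$. Comparing with Step 1, $\chi=d$. Now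
$$(\beta,\beta)=\sum_i2d_i\beta_i^2-\sum_{i\ne j}|s_{ij}|\beta_i\beta_j=2\chi(\beta,\beta)=2d_j>0 .$$
By Theorem 1, $\beta$ is a root, and by (K4) it is not imaginary, so it is real. The same holds for $c_{j;t}=\pm\beta$. ∎

In the triangle of Section 1, where $B$ is not acyclic, the $c$-vector $\beta=(1,1,1)$ has $(\beta,\beta)=6-2(1+1+2)=-2$ while $2d_3=2$: acyclicity cannot be dropped from (c).
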